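# Four involutions and the narrow 2-class field tower of certain real quadratic fields

## 1. Narrow class fields, prime discriminants and $C_4$-splittings

**Conventions for groups.** We write $x^g=g^{-1}xg$, $[x,y]=x^{-1}y^{-1}xy$ and $[x,y,z]=[[x,y],z]$. Then
$$[x,yz]=[x,z]\,[x,y]^z,\qquad [xy,z]=[x,z]^y\,[y,z].$$
For a group $X$, $X^2$ is the subgroup generated by all squares. Since $X/X^2$ has exponent $2$, it is abelian, so $X'\subseteq X^2$. For a finite $2$-group $X$ the Frattini subgroup is $\Phi(X)=X^2$. Burnside's basis theorem says that elements generate $X$ as soon as they generate $X/\Phi(X)$. In particular, if $Y\le X$ and $X=Y\,X^2$, then $X=Y$.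

**Definition (lower central series).** $X_1=X$ and $X_{i+1}=[X_i,X]$. In particular $X_2=X'$.

*Example.* Let $t_1,t_4$ be involutions generating a dihedral group $X$ of order $2^{m+1}$, and let $a=t_1t_4$, of order $2^m$. Then $[t_1,t_4]=t_1t_4t_1t_4=a^2$, and $t_4$ inverts $a$. So $X_2=\langle a^2\rangle$. Since $[a^2,t_4]=a^{-2}a^{-2}=a^{-4}$, we get $X_3=\langle a^4\rangle=(X_2)^2$. Two features of this small group will return: $X_3$ consists of the squares of $X_2$, and $t_4$ acts on $X_2$ by inversion.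

**Definition (narrow Hilbert 2-class field).** For a number field $M$, the field $M^1_+$ is the maximal abelian $2$-extension of $M$ unramified at all finite primes. By class field theory $\mathrm{Gal}(M^1_+/M)$ is the $2$-part of the narrow class group. We write $\mathrm{Cl}_2(M)$ for the $2$-class group in the ordinary sense and $h_2(M)=|\mathrm{Cl}_2(M)|$. If $M$ is totally complex, the narrow and the ordinary notions agree, and then $\mathrm{Gal}(M^1_+/M)\cong\mathrm{Cl}_2(M)$.

*Example.* $M=\mathbb Q(\sqrt3)$, of discriminant $12$, has class number $1$, and its fundamental unit $2+\sqrt3$ has norm $+1$. So the narrow class number is $2$. The field $M(i)=\mathbb Q(\sqrt{-3},i)$ is unramified over $M$ at finite primes: at $3$ because $\mathbb Q(i)/\mathbb Q$ is unramified there, at $2$ because $\mathbb Q(\sqrt{-3})/\mathbb Q$ is. Hence $M^1_+=\mathbb Q(\sqrt{-3},i)$.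

**Definition (narrow 2-class field tower).** Put $\mathrm k^0_+=\mathrm k$ and $\mathrm k^{n+1}_+=(\mathrm k^n_+)^1_+$. The length $t$ of the tower is the least $n$ with $\mathrm k^n_+=\mathrm k^{n+1}_+$.

*Example.* For $\mathbb Q(\sqrt 3)$ we have $t=1$. The field $\mathbb Q(\sqrt{-3},i)$ is totally complex of discriminant $144$, and its Minkowski bound is $\frac{4!}{4^4}\left(\frac4\pi\right)^2\sqrt{144}<2$. So its class number is $1$ and the tower stops.

**Definition (prime discriminants, Kronecker symbol).** The negative prime discriminants are $-4$, $-8$ and $-p$ for primes $p\equiv3\bmod4$. For a discriminant $D$ and an odd prime $q\nmid D$, $\left(\frac Dq\right)$ is the Legendre symbol. For odd $D$, $\left(\frac D2\right)$ is $1$ if $D\equiv1\bmod8$ and $-1$ if $D\equiv5\bmod8$. In all cases it records whether $q$ splits ($+1$) or is inert ($-1$) in $\mathbb Q(\sqrt D)$, that is, how the Frobenius of $q$ acts on $\sqrt D$.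

*Example.* $4\cdot7\cdot23\cdot31=(-7)(-31)(-23)(-4)$, and $\left(\frac{-7}{2}\right)=\left(\frac{-31}2\right)=\left(\frac{-23}2\right)=1$.

**Definition ($C_4$-splitting).** A factorization $D=D_1\cdot D_2$ of a quadratic discriminant into two coprime discriminants different from $1$ is a $C_4$-splitting if $\left(\frac{D_1}{q}\right)=1$ for all primes $q\mid D_2$ and $\left(\frac{D_2}{q}\right)=1$ for all primes $q\mid D_1$. The theorem of Rédei–Reichardt says that then there is a field $E\supseteq\mathbb Q(\sqrt{D_1},\sqrt{D_2})$ that is cyclic quartic over $\mathbb Q(\sqrt D)$, unramified there at all finite primes, and dihedral of order $8$ over $\mathbb Q$.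

*Example.* $(-31)\cdot 28$ is a $C_4$-splitting: $\left(\frac{-31}{2}\right)=1$; $-31\equiv4\bmod7$ is a square; and $\left(\frac{28}{31}\right)=\left(\frac{7}{31}\right)=-\left(\frac{31}{7}\right)=-\left(\frac37\right)=1$.

**The fields under study.** Let $\mathrm k$ be a real quadratic field whose discriminant $d=d_{\mathrm k}$ is not a sum of two squares and whose $2$-class group is elementary abelian of order $4$. Put $\mathrm G=\mathrm{Gal}(\mathrm k^2_+/\mathrm k)$. We assume that $\mathrm G/\mathrm G_3\simeq 64.150$, the group of order $64$ with number $150$ in the tables of Hall and Senior ("The Groups of Order $2^n$ ($n\le6$)"). The following facts are due to Benjamin–Snyder, in whose classification these fields form the cases $(c_3)$ and $(d_1)$: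

- $\mathrm k=\mathbb Q(\sqrt{d_1d_2d_3d_4})$, where the $d_j$ are distinct negative prime discriminants and $d_j$ is divisible by the prime $p_j$. Here $d=d_1d_2d_3d_4$ is the factorization of the discriminant, so at most one $d_j$ is even and the $p_j$ are distinct.
- If $d\equiv4\bmod 8$, then $d_4=-4$.
- The $d_j$ can be labeled so that $\left(\frac{d_1}{p_2}\right)=\left(\frac{d_2}{p_3}\right)=\left(\frac{d_3}{p_1}\right)=-1$, and so that, together with further prescribed conditions involving $p_4$, the factorizations $d_1\cdot d_3d_4$ and $d_2\cdot d_1d_4$ are $C_4$-splittings.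

Fix such a labeling. Put $\mathrm F_1=\mathbb Q(\sqrt{d_1d_3d_4})$ and $\mathrm F_2=\mathbb Q(\sqrt{d_1d_2d_4})$. There are primitive integer solutions of
$$a_1^2=d_1b_1^2+d_3d_4c_1^2,\qquad a_2^2=d_2b_2^2+d_1d_4c_2^2 .$$
With $u_1=a_1+c_1\sqrt{d_3d_4}$ and $u_2=a_2+c_2\sqrt{d_1d_4}$ we have $u_1u_1'=d_1b_1^2<0$ and $u_2u_2'=d_2b_2^2<0$, where $'$ is conjugation. The solutions and signs can be chosen, and are now fixed, so that $u_j>0>u_j'$ and $\mathbb F_j=\mathrm F_j(\sqrt{u_j})$ is a cyclic quartic extension of $\mathrm F_j$ unramified at all finite primes. Finally let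
$$\mathrm L_1=\mathrm k^1_+(\sqrt{u_1}),\qquad \mathrm L_2=\mathrm k^1_+(\sqrt{u_2}),\qquad \mathrm L_0=\mathrm k^1_+(\sqrt{u_1u_2}).$$
The composite $\mathrm L_1\mathrm L_2$ is a $V_4$-extension of $\mathrm k^1_+$, these are its three quadratic subextensions, and all are unramified over $\mathrm k^1_+$ at finite primes.

*Example.* For $d=4\cdot7\cdot23\cdot31$, a field of this class, take $d_1=-7$, $d_2=-31$, $d_3=-23$, $d_4=-4$. One may take $u_1=19+4\sqrt{23}$ and $u_2=9+4\sqrt7$. Indeed $19^2=361=-7+92\cdot2^2$ and $9^2=81=-31+28\cdot 2^2$.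

## 2. The criterion $h_2(\mathrm L_j)=\frac12h_2(\mathrm k^1_+)$ and the claim $t=2$

Benjamin–Snyder proved that for $\mathrm k$ as above, $t=2$ if and only if $h_2(\mathrm L_j)/h_2(\mathrm k^1_+)=\tfrac12$ for $j=0,1,2$. The question, posed as a conjecture by Elliot Benjamin and Mohamed Mahmoud Chems-Eddin in "On the Narrow 2-Class Field Tower of Some Real Quadratic Number Fields: Lengths Heuristics Follow-Up", arXiv:2601.11773 (2026), is whether this criterion always holds. In plain words: does the mere shape of $\mathrm G/\mathrm G_3$ force the tower to stop at the second step? The answer is yes. We number the statement now; Theorem 1 will be the purely group-theoretic result behind it.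

**Theorem 2.** Let $\mathrm k$ be a field as in Section 1, with $\mathrm G/\mathrm G_3\simeq64.150$. Then $h_2(\mathrm L_j)/h_2(\mathrm k^1_+)=\tfrac12$ for $j=0,1,2$, and $\mathrm k$ has narrow $2$-class field tower length $2$.

From Section 1 the proof uses only the form of $\mathrm k$, the three symbols equal to $-1$ in the labeling, the fact that $d_4=-4$ if $d\equiv4\bmod8$, the order $|\mathrm G/\mathrm G_3|=64$, and the fact that the $\mathrm L_j/\mathrm k^1_+$ are quadratic and unramified at finite primes.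

The plan is to go down to $\mathbb Q$. There the Galois group is generated by four inertia groups of order $2$, and commutation of inertia with Frobenius supplies relations.

## 3. Inertia and Frobenius: four involutions and their relations

In this section $d_1,\dots,d_4$ are any negative prime discriminants divisible by distinct primes $p_1,\dots,p_4$; put $d=d_1d_2d_3d_4$, $\mathrm k=\mathbb Q(\sqrt d)$ and $K=\mathbb Q(\sqrt{d_1},\dots,\sqrt{d_4})$. For $i\neq j$ let
$$\ell_{ij}=1\ \text{ if } \left(\tfrac{d_j}{p_i}\right)=-1,\qquad \ell_{ij}=0\ \text{ otherwise.}$$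

**Lemma 1 (reciprocity).** If $i\ne j$ and neither $d_i$ nor $d_j$ is $-4$, then $\left(\frac{d_i}{p_j}\right)\left(\frac{d_j}{p_i}\right)=-1$, that is, $\ell_{ij}+\ell_{ji}=1$. If $d_4=-4$, then $\ell_{j4}=1$ for $j\le3$.

*Proof.* As the $p$'s are distinct, at most one of $d_i,d_j$ is even. If $d_i=-p_i$ and $d_j=-p_j$ with $p_i,p_j\equiv3\bmod4$, this is quadratic reciprocity: $\left(\frac{-p_i}{p_j}\right)\left(\frac{-p_j}{p_i}\right)=(-1)(-1)\left(\frac{p_i}{p_j}\right)\left(\frac{p_j}{p_i}\right)=-1$. Let $d_i=-8$, $d_j=-p$. If $p\equiv3\bmod8$, then $\left(\frac{-8}p\right)=\left(\frac{-2}{p}\right)=1$, while $-p\equiv5\bmod8$ gives $\left(\frac{-p}2\right)=-1$. If $p\equiv7\bmod8$, then $\left(\frac{-8}p\right)=-1$, while $-p\equiv1\bmod8$ gives $\left(\frac{-p}2\right)=1$. The last assertion is $\left(\frac{-4}{p}\right)=-1$ for $p\equiv3\bmod4$. $\square$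

**Lemma 2.** Let $n\ge2$. Then $\mathrm k^n_+$ is Galois over $\mathbb Q$, $K\subseteq\mathrm k^1_+$, and $\Gamma=\mathrm{Gal}(\mathrm k^n_+/\mathbb Q)$ is a finite $2$-group with these properties.

(a) $\Gamma$ is generated by elements $t_1,\dots,t_4$ with $t_i^2=1$, where $\langle t_i\rangle$ is the inertia group of a prime $P_i\mid p_i$ of $\mathrm k^n_+$.

(b) $\Gamma_2=\mathrm{Gal}(\mathrm k^n_+/K)$; moreover $t_i$ moves $\sqrt{d_i}$ and fixes $\sqrt{d_j}$ for $j\ne i$.

(c) For each $i$ there is $\sigma_i\in\Gamma$ with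
$$[t_i,\sigma_i]=1,\qquad \sigma_i\equiv\prod_{j\neq i}t_j^{\ell_{ij}}\pmod{\Gamma_2}. \tag{1}$$

*Proof.* **Galois over $\mathbb Q$.** Suppose $\mathrm k^{m}_+$ is Galois over $\mathbb Q$, and let $\sigma$ be an embedding of $\mathrm k^{m+1}_+$ into an algebraic closure. Then $\sigma(\mathrm k_+^{m+1})$ is again the maximal abelian $2$-extension of $\sigma(\mathrm k^m_+)=\mathrm k^m_+$ unramified at finite primes, so it equals $\mathrm k^{m+1}_+$. By induction all $\mathrm k^n_+$ are Galois over $\mathbb Q$, and the degrees are powers of $2$.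

**The field $K$.** The product of the $d_j$ over a nonempty subset is not a square, because the $p_j$ of that subset ramify in the field generated by its square root. So $[K:\mathbb Q]=16$. Since $p_i$ ramifies in $\mathbb Q(\sqrt{d_i})$ and not in $\mathbb Q(\sqrt{d_j})$ for $j\ne i$, its ramification index in $K$ is $2$. It is already $2$ in $\mathrm k$. Hence $K/\mathrm k$ is abelian of degree $8$, unramified at finite primes, and $K\subseteq\mathrm k^1_+$.

**Generators.** Since $\mathrm k^n_+/\mathrm k$ is unramified at finite primes, only $p_1,\dots,p_4$ ramify in $\mathrm k^n_+/\mathbb Q$, with inertia groups of order $2$. Choose $P_i\mid p_i$ with inertia group $\langle t_i\rangle$. All inertia groups over $p_i$ are conjugate to $\langle t_i\rangle$, so the fixed field of the normal closure of $\langle t_1,\dots,t_4\rangle$ is unramified over $\mathbb Q$ at all finite primes. By Minkowski this field is $\mathbb Q$, so the normal closure is $\Gamma$. In the abelian group $\Gamma/\Phi(\Gamma)$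 conjugates coincide, so the $t_i$ generate $\Gamma/\Phi(\Gamma)$, and by Burnside they generate $\Gamma$.

**Abelianization.** $\Gamma/\Gamma_2$ is abelian and generated by four elements of order at most $2$, so $|\Gamma/\Gamma_2|\le16$. It maps onto $\mathrm{Gal}(K/\mathbb Q)$, of order $16$. So $\Gamma_2=\mathrm{Gal}(\mathrm k^n_+/K)$. Inertia groups map onto inertia groups in subextensions, which gives the action of $t_i$ on the $\sqrt{d_j}$.

**Relations.** Let $D(P_i)$ be the decomposition group of $P_i$. Its normal subgroup $\langle t_i\rangle$ has order $2$, hence is central in $D(P_i)$. Let $\sigma_i\in D(P_i)$ lift the Frobenius. Then $[t_i,\sigma_i]=1$, and for $j\ne i$ the element $\sigma_i$ acts on $\sqrt{d_j}$ as $\left(\frac{d_j}{p_i}\right)$, since $p_i$ is unramified in $\mathbb Q(\sqrt{d_j})$. Multiplying $\sigma_i$ by $t_i$ if necessary, which does not disturb $[t_i,\sigma_i]=1$, we may assume that $\sigma_i$ fixes $\sqrt{d_i}$. Comparing actions on $K$ and using (b), we get (1). $\square$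

Note what (1) does *not* say: the Frobenius $\sigma_i$ is known only modulo $\Gamma_2$. This ignorance is the difficulty of the whole problem.

**Lemma 3.** Let $\Gamma$ be a group generated by $t_1,\dots,t_4$ with $t_i^2=1$. Then $V=\Gamma_2/\Gamma_3$ is an $\mathbb F_2$-vector space spanned by the classes $e_{ij}=e_{ji}$ of $[t_i,t_j]$.

*Proof.* Modulo $\Gamma_3$ the commutator is bilinear on $\Gamma/\Gamma_2$, so the classes of the $[t_i,t_j]$ generate $V$. Also $[t_i,t_j]^2\equiv[t_i^2,t_j]=1\bmod\Gamma_3$. Hence $V$ has exponent $2$, and $[t_j,t_i]=[t_i,t_j]^{-1}$ gives $e_{ij}=e_{ji}$. $\square$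

## 4. The order 64 determines the Legendre symbols

Now $\mathrm k$ is as in Theorem 2. If some $d_j=-4$, then the other three are odd and $d\equiv4\bmod8$, so $j=4$. Thus $d_1,d_2,d_3\ne-4$, and the labeling with Lemma 1 gives
$$\ell_{13}=\ell_{21}=\ell_{32}=1,\qquad \ell_{12}=\ell_{23}=\ell_{31}=0. \tag{2}$$

**Step 1: $\mathrm k^1_+=K$.** This identifies the bottom layer of the tower explicitly. If $-1$ were a norm from $\mathrm k$, say $-1=x^2-dy^2$ with $x,y\in\mathbb Q$, then $y\neq 0$ and $d=(x/y)^2+(1/y)^2$ would be a sum of two rational squares, hence of two integral squares. So $-1$ is not a norm, and all units have norm $+1$. Their sign vectors at the two real places are then only $(+,+)$ and $(-,-)$, so the narrow class number is twice the class number. Hence $[\mathrm k^1_+:\mathrm k]=8=[K:\mathrm k]$, and $K\subseteq\mathrm k^1_+$ gives equality.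

**Step 2: $|\Gamma_2/\Gamma_3|=8$ for the third layer.** We want to transport the hypothesis on $\mathrm G$ to a group over $\mathbb Q$ that also sees $\mathrm k^3_+$. Let $\Gamma=\mathrm{Gal}(\mathrm k^3_+/\mathbb Q)$ and $\tilde{\mathrm G}=\mathrm{Gal}(\mathrm k^3_+/\mathrm k)$. The maximal abelian subextension of $\mathrm k^3_+/\mathrm k$ is $\mathrm k^1_+=K$, so
$$\tilde{\mathrm G}_2=\mathrm{Gal}(\mathrm k^3_+/\mathrm k^1_+)=\Gamma_2 .$$
Next, $\tilde{\mathrm G}_3=\Gamma_3$. The subgroup $\tilde{\mathrm G}_3$ is normal in $\Gamma$, being characteristic in $\tilde{\mathrm G}$, and $\Gamma=\tilde{\mathrm G}\cup\tilde{\mathrm G}t_4$ because $t_4$ moves $\sqrt d$. For $x,y\in\tilde{\mathrm G}$ we have $x^{t_4}=xu$ and $y^{t_4}=yv$ with $u,v\in\Gamma_2=\tilde{\mathrm G}_2$, so $[x,y]^{t_4}=[xu,yv]\equiv[x,y]\bmod\tilde{\mathrm G}_3$. Thus $t_4$ centralizes $\tilde{\mathrm G}_2/\tilde{\mathrm G}_3$, and so does $\tilde{\mathrm G}$. Hence $\Gamma_3=[\Gamma_2,\Gamma]=[\tilde{\mathrm G}_2,\Gamma]\subseteq\tilde{\mathrm G}_3$,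 and the reverse inclusion is clear.

The maximal abelian subextension of $\mathrm k^3_+/\mathrm k^1_+$ is $\mathrm k^2_+$, so $\mathrm G=\tilde{\mathrm G}/\tilde{\mathrm G}''$. Since $\tilde{\mathrm G}''=[\tilde{\mathrm G}_2,\tilde{\mathrm G}_2]\subseteq\tilde{\mathrm G}_4\subseteq\tilde{\mathrm G}_3$, we get
$$|\Gamma_2/\Gamma_3|=|\tilde{\mathrm G}_2/\tilde{\mathrm G}_3|=|\mathrm G_2/\mathrm G_3|=64/8=8 .$$

**Step 3: the remaining symbols.** Now linear algebra in $V=\Gamma_2/\Gamma_3$ shows which relations (1) we really have. Expanding $[t_i,\sigma_i]=1$ modulo $\Gamma_3$ with (2) gives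
$$e_{13}=\ell_{14}e_{14},\quad e_{12}=\ell_{24}e_{24},\quad e_{23}=\ell_{34}e_{34},\quad \ell_{41}e_{14}+\ell_{42}e_{24}+\ell_{43}e_{34}=0. \tag{3}$$
By Lemma 3, $e_{14},e_{24},e_{34}$ span $V$. As $\dim V=3$, they are a basis, so the fourth relation forces $\ell_{41}=\ell_{42}=\ell_{43}=0$, that is, $\left(\frac{d_j}{p_4}\right)=1$ for $j\le3$. Lemma 1 then gives $\ell_{j4}=1$ for $j\le3$, whether $d_4=-4$ or not. Consequently
$$\sigma_1\equiv t_3t_4,\quad\sigma_2\equiv t_1t_4,\quad\sigma_3\equiv t_2t_4,\quad\sigma_4\equiv1\pmod{\Gamma_2}. \tag{4}$$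

*By hand for $d=4\cdot7\cdot23\cdot31$.* With $(d_1,d_2,d_3,d_4)=(-7,-31,-23,-4)$: modulo $31$, $\left(\frac{-7}{31}\right)=\left(\frac{31}{7}\right)=\left(\frac37\right)=-1$; modulo $23$, $-31\equiv15$ is not a square; modulo $7$, $-23\equiv5$ is not a square. And $-7,-31,-23\equiv1\bmod8$, so $\left(\frac{d_j}{2}\right)=1$. This is what Step 3 predicts.

*A field that drops out.* For $(d_1,d_2,d_3,d_4)=(-3,-11,-7,-4)$, $d=924$, we have $\left(\frac{-3}{11}\right)=\left(\frac{11}3\right)=-1$; $-11\equiv3\bmod7$ is not a square; $-7\equiv2\bmod3$ is not a square. So (2) holds. But $-3\equiv-11\equiv5\bmod8$, so $\ell_{41}=\ell_{42}=1$ and $\ell_{43}=0$, and the fourth relation in (3) is $e_{14}=e_{24}$. Here $\dim V\le2$, and this field is not in the class.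

What remains is a question about groups: four involutions, and three of them commute with prescribed elements, known modulo $\Gamma_2$. Is $\Gamma_2$ abelian?

## 5. Exact relations, and the term $\omega\omega^{t_4}$ that spoils the argument

**Theorem 1.** Let $\Gamma$ be a finite $2$-group generated by $t_1,\dots,t_4$ with $t_i^2=1$. Suppose there are $\delta_1,\delta_2,\delta_3\in\Gamma_2$ with
$$[t_1,\,t_3t_4\delta_1]=1,\qquad [t_2,\,t_1t_4\delta_2]=1,\qquad [t_3,\,t_2t_4\delta_3]=1. \tag{5}$$
Put $N=\Gamma_2$ and $\alpha_i=(t_it_4)^2=[t_i,t_4]$ for $i=1,2,3$. Then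

1. $\Gamma_3=N^2=\Phi(N)$ and $N=\langle\alpha_1,\alpha_2,\alpha_3\rangle$;
2. $N$ is abelian, and $t_4$ acts on $N$ by inversion.

One small fact is used throughout: $[t_i,t_j]=(t_it_j)^2$ is inverted by $t_i$ and by $t_j$. For instance $(t_it_jt_it_j)^{t_i}=t_jt_it_jt_i=[t_i,t_j]^{-1}$.

**The case $\delta_1=\delta_2=\delta_3=1$, by hand.** Here $[t_1,t_3t_4]=[t_1,t_4][t_1,t_3]^{t_4}=1$, so $[t_1,t_3]=(\alpha_1^{-1})^{t_4}=\alpha_1$. Likewise $[t_2,t_1]=\alpha_2$ and $[t_3,t_2]=\alpha_3$. So $\alpha_1=[t_1,t_4]=[t_1,t_3]$ is inverted by $t_1,t_3,t_4$. Moreover $t_2$ commutes with $t_1t_4$, hence with $\alpha_1=(t_1t_4)^2$. Thus $\langle\alpha_1\rangle$ is normal in $\Gamma$, and similarly $\langle\alpha_2\rangle$ (inverted by $t_1,t_2,t_4$, fixed by $t_3$) and $\langle\alpha_3\rangle$ (inverted by $t_2,t_3,t_4$, fixed by $t_1$). All $[t_i,t_j]$ are $\alpha$'s or their inverses, so $N=\langle\alpha_1,\alpha_2,\alpha_3\rangle$. Finally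
$$\alpha_2=t_2t_4t_2t_4=t_2\,t_2^{t_4},$$
and $\alpha_1$ commutes with both factors: with $t_2$ as just seen, and with $t_2^{t_4}=t_4t_2t_4$ because $t_4$ inverts $\alpha_1$, $t_2$ fixes it and $t_4$ inverts it back. So $[\alpha_1,\alpha_2]=1$, and in the same way $[\alpha_2,\alpha_3]=[\alpha_3,\alpha_1]=1$. Done.

**No bound on $N$ is available.** One might hope instead that (5) leaves only finitely many groups, to be listed. It does not. Let $e_1,e_2,e_3$ be the standard basis of $\mathbb R^3$ and
$$s_1=\mathrm{diag}(1,1,-1),\quad s_2=\mathrm{diag}(-1,1,1),\quad s_3=\mathrm{diag}(1,-1,1),$$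
$$a_i(x)=s_ix+\tfrac12e_i,\qquad t_4(x)=-x,\qquad t_i=a_it_4:\ x\mapsto-s_ix+\tfrac12e_i .$$
As $s_ie_i=e_i$, we get $t_i^2=1$ and $a_i^2=(\text{translation by }e_i)$. Also $t_1$ commutes with $a_3=t_3t_4$:
$$t_1a_3(x)=-s_1s_3x+\tfrac12e_3+\tfrac12e_1=a_3t_1(x),$$
using $s_1e_3=-e_3$ and $s_3e_1=e_1$. The permutation $1\to3\to2\to1$ of the indices carries $s_1,s_3,s_2$ to $s_3,s_2,s_1$, so the other two relations hold as well. The case just treated shows that the derived subgroup of $\langle t_1,\dots,t_4\rangle$ is generated by $\alpha_i=e_i$, so it is the translation lattice $\mathbb Z^3$. Modulo $2^m\mathbb Z^3$ we obtain finite $2$-groups satisfying (5) with $N\cong(\mathbb Z/2^m)^3$, for every $m$.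

**Where the direct argument stops.** Let $(j,i)\in\{(2,1),(3,2),(1,3)\}$, so that (5) says that $t_j$ commutes with $s=t_it_4\delta$ for some $\delta\in N$. Put $a=t_it_4$. Then $a^2=\alpha_i$ and
$$s^2=a\delta a\delta=a^2\,\delta^a\,\delta=\alpha_i\,\omega,\qquad \omega=\delta^a\delta. \tag{6}$$
Now $t_j$ commutes with $s^2$, while $t_4$ inverts $\alpha_i$, and these are different elements. If $\omega$ commutes with $N$ (already an extra wish), then
$$(s^2)^{t_4}=\alpha_i^{-1}\omega^{t_4}=s^{-2}\,\omega\,\omega^{t_4},$$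
and to conclude as before one needs $t_j$ to commute with $\omega\omega^{t_4}$. Nothing said so far gives this.

Two moves repair it. First, show that $\Gamma_3=N^2$, so that $\omega$, which is $\delta^2$ times an element of $\Gamma_3$, lies in $N^2$. Second, work in a minimal counterexample, where $N'$ has order $2$. There squares of elements of $N$ are central in $N$, and $xx^{t_4}$ lies in $N'$, which is central in *all* of $\Gamma$. Both wishes come true at once.

## 6. $\Gamma_3=N^2$

This section proves part 1 of Theorem 1.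

**Step 1: three vectors span $\Gamma_2/\Gamma_3$.** This is the starting point of the induction. By Lemma 3, $V=\Gamma_2/\Gamma_3$ is an $\mathbb F_2$-space spanned by the $e_{ij}$, so $N^2\subseteq\Gamma_3$. Reading (5) modulo $\Gamma_3$, where the $\delta_i$ disappear,
$$e_{13}=e_{14},\qquad e_{12}=e_{24},\qquad e_{23}=e_{34}. \tag{7}$$
So $e_{14},e_{24},e_{34}$ span $V$.

**Step 2: $\Gamma_3\subseteq N^2\Gamma_4$.** This is the one place where weight-three commutators are computed. Let $Q=\Gamma/N^2\Gamma_4$. Then $Q_4=1$, so $Q_3$ is central; $Q_2$ has exponent $2$, hence is elementary abelian. Therefore $(u,g)\mapsto[u,g]$ for $u\in Q_2$, $g\in Q$ is multiplicative in each variable: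
$$[uv,g]=[u,g]^v[v,g]=[u,g][v,g],\qquad [u,gh]=[u,h][u,g]^h=[u,g][u,h].$$
It is trivial for $u\in Q_3$ and for $g\in Q_2$. So it induces a bilinear map $Q_2/Q_3\times Q/Q_2\to Q_3$ whose values generate $Q_3$. We write it additively and denote it $[e,t]$; here $Q_2/Q_3$ is spanned by the images of $e_{14},e_{24},e_{34}$. It suffices to show that $[e_{i4},t_k]=0$ for all $i\le3$, $k\le4$.

Since $c=[t_i,t_j]$ is inverted by $t_i$ and $c^2=1$ in $Q$, we have $[c,t_i]=c^{-1}c^{t_i}=c^{-2}=1$, and similarly for $t_j$. So $e_{ij}$ is killed by $t_i$ and by $t_j$. With (7), each vector can be seen in two ways: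

- $e_{14}=e_{13}$ is killed by $t_1,t_3,t_4$;
- $e_{24}=e_{12}$ is killed by $t_1,t_2,t_4$;
- $e_{34}=e_{23}$ is killed by $t_2,t_3,t_4$.

Left over are $[e_{14},t_2]$, $[e_{24},t_3]$, $[e_{34},t_1]$. For these we use the Hall–Witt identity
$$[x,y^{-1},z]^y\,[y,z^{-1},x]^z\,[z,x^{-1},y]^x=1 .$$
Applied to the involutions $t_i,t_j,t_k$ in $Q$, where $Q_3$ is central, it reads $[e_{ij},t_k]+[e_{jk},t_i]+[e_{ki},t_j]=0$. Hence
$$\begin{aligned}(1,2,4):&\quad[e_{12},t_4]+[e_{24},t_1]+[e_{14},t_2]=0,\\ (2,3,4):&\quad[e_{23},t_4]+[e_{34},t_2]+[e_{24},t_3]=0,\\ (1,3,4):&\quad[e_{13},t_4]+[e_{34},t_1]+[e_{14},t_3]=0.\end{aligned}$$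
By the list, the first two terms vanish in the first two lines, and the first and third terms vanish in the third line. So $[e_{14},t_2]=[e_{24},t_3]=[e_{34},t_1]=0$. Thus $Q_3=1$, which is the claim.

**Step 3: removing $\Gamma_4$.** We use nilpotency to get rid of the error term. If $\Gamma_m\subseteq N^2\Gamma_{m+1}$, then, $N^2$ being normal in $\Gamma$,
$$\Gamma_{m+1}=[\Gamma_m,\Gamma]\subseteq[N^2\Gamma_{m+1},\Gamma]\subseteq N^2\Gamma_{m+2}.$$
Starting with $m=3$ we get $\Gamma_3\subseteq N^2\Gamma_4\subseteq N^2\Gamma_5\subseteq\cdots$, and $\Gamma_m=1$ for large $m$. So $\Gamma_3\subseteq N^2$, and with Step 1, $\Gamma_3=N^2=\Phi(N)$. Then $N/\Phi(N)=V$ is spanned by the classes $e_{i4}$ of $\alpha_1,\alpha_2,\alpha_3$, and Burnside's theorem gives $N=\langle\alpha_1,\alpha_2,\alpha_3\rangle$. Part 1 is proved.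

## 7. A minimal counterexample: $N$ is abelian

This section proves part 2 of Theorem 1. Suppose that $N'\neq1$.

**Step 1: reduction to $|N'|=2$.** The purpose is to make $N'$ central in $\Gamma$. As $N'$ is a nontrivial normal subgroup of the finite $2$-group $\Gamma$, there is $M\subset N'$ of index $2$ that is normal in $\Gamma$. Replace $\Gamma$ by $\Gamma/M$. The hypotheses persist, hence so does part 1. Now $N'=\langle z\rangle$ has order $2$, so $z$ is central in $\Gamma$. For $x,y\in N$ we get $[x^2,y]=[x,y]^x[x,y]=[x,y]^2=1$. Hence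
$$\Gamma_3=N^2\subseteq Z(N). \tag{8}$$

**Step 2: $t_4$ inverts $N$ up to central elements.** This will control $\omega\omega^{t_4}$. We have $\alpha_i^{t_4}=(t_4t_i)^2=\alpha_i^{-1}$, and the $\alpha_i$ generate $N$. So $t_4$ acts by inversion on the abelian group $N/N'$, that is,
$$x\,x^{t_4}\in\langle z\rangle\subseteq Z(\Gamma)\quad\text{for all }x\in N. \tag{9}$$

**Step 3: $[\alpha_i,\alpha_j]=1$.** We repair the computation of Section 5. Let $(j,i)$, $\delta$, $a$, $s$, $\omega$ be as in (6). Then $\omega=\delta^a\delta=\delta[\delta,a]\delta$, and $[\delta,a]\in\Gamma_3\subseteq Z(N)$, so $\omega=\delta^2[\delta,a]\in N^2\Gamma_3=\Gamma_3\subseteq Z(N)$. In particular $s^2=\alpha_i\omega\in N$, and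
$$[\alpha_i,\alpha_j]=[s^2\omega^{-1},\alpha_j]=[s^2,\alpha_j].$$
Since $\alpha_j=t_j\,t_j^{t_4}$ and $s^2$ commutes with $t_j$,
$$[s^2,\alpha_j]=[s^2,t_j^{t_4}]\,[s^2,t_j]^{t_j^{t_4}}=[s^2,t_j^{t_4}]=\bigl[(s^2)^{t_4},t_j\bigr]^{t_4}.$$
Moreover $\alpha_i^{-1}=\omega s^{-2}=s^{-2}\omega$ because $\omega\in Z(N)$, so
$$(s^2)^{t_4}=\alpha_i^{-1}\omega^{t_4}=s^{-2}\eta,\qquad\eta=\omega\omega^{t_4}\in Z(\Gamma)$$
by (9). Now $t_j$ commutes with $s^{-2}$ and with $\eta$. So $[\alpha_i,\alpha_j]=1$.

**Step 4: conclusion.** The three pairs give $[\alpha_1,\alpha_2]=[\alpha_2,\alpha_3]=[\alpha_3,\alpha_1]=1$, so $N=\langle\alpha_1,\alpha_2,\alpha_3\rangle$ is abelian, which contradicts $|N'|=2$. Hence $N'=1$ in the original $\Gamma$. Since $t_4$ inverts the generators $\alpha_i$ of the abelian group $N$, it inverts $N$. $\square$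

## 8. $\mathrm k^3_+=\mathrm k^2_+$ and the class numbers of the $\mathrm L_j$

We complete the proof of Theorem 2, with $\Gamma=\mathrm{Gal}(\mathrm k^3_+/\mathbb Q)$.

**Step 1: $t=2$.** We apply Theorem 1 to $\Gamma$. By (1) and (4), for suitable $\delta_i\in\Gamma_2$ we have $\sigma_1=t_3t_4\delta_1$, $\sigma_2=t_1t_4\delta_2$, $\sigma_3=t_2t_4\delta_3$, and $[t_i,\sigma_i]=1$; this is (5). So $\Gamma_2=\mathrm{Gal}(\mathrm k^3_+/\mathrm k^1_+)$ is abelian. Thus $\mathrm k^3_+/\mathrm k^1_+$ is an abelian $2$-extension unramified at finite primes, so $\mathrm k^3_+\subseteq\mathrm k^2_+$, that is, $\mathrm k^3_+=\mathrm k^2_+$. As $|\mathrm G_2/\mathrm G_3|=8$, we have $\mathrm G_2\neq1$ and $\mathrm k^2_+\ne\mathrm k^1_+$; also $\mathrm k^1_+\neq\mathrm k$. Hence $t=2$.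

**Step 2: class numbers between $\mathrm k^1_+$ and $\mathrm k^2_+$.** The criteria now follow from the quoted theorem of Benjamin–Snyder. They also follow directly, and more comes out. The field $\mathrm k^1_+=K\ni\sqrt{d_1}$ is totally complex, so over it narrow and ordinary class fields coincide. Put $N=\mathrm{Gal}(\mathrm k^2_+/\mathrm k^1_+)$. It is abelian with $|N|=h_2(\mathrm k^1_+)$, and $h_2(\mathrm k^2_+)=1$ because $\mathrm k^3_+=\mathrm k^2_+$. Let $\mathrm k^1_+\subseteq L\subseteq\mathrm k^2_+$ and let $L^1$ be the Hilbert $2$-class field of $L$. As $\mathrm k^2_+/L$ is an unramified abelian $2$-extension, $\mathrm k^2_+\subseteq L^1$. And $L^1=L^1\mathrm k^2_+$ is an unramified abelian $2$-extension of $\mathrm k^2_+$, hence trivial over it. So $L^1=\mathrm k^2_+$ and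
$$\mathrm{Cl}_2(L)\cong\mathrm{Gal}(\mathrm k^2_+/L),\qquad h_2(L)=\frac{h_2(\mathrm k^1_+)}{[L:\mathrm k^1_+]}. \tag{10}$$
The fields $\mathrm L_0,\mathrm L_1,\mathrm L_2$ are quadratic over $\mathrm k^1_+$ and unramified at finite primes, so they lie in $\mathrm k^2_+$. By (10), $h_2(\mathrm L_j)/h_2(\mathrm k^1_+)=\tfrac12$ for $j=0,1,2$. Theorem 2 is proved. $\blacksquare$

## 9. No condition at $p_4$: a wider family

Theorem 1 uses only three of the four relations (1). So the conditions on $\left(\frac{d_j}{p_4}\right)$ are not needed for the tower to stop.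

**Theorem 3.** Let $d_1,\dots,d_4$ be negative prime discriminants with distinct primes $p_j\mid d_j$, $\mathrm k=\mathbb Q(\sqrt{d_1d_2d_3d_4})$, $K=\mathbb Q(\sqrt{d_1},\dots,\sqrt{d_4})$. Assume (2) and $\ell_{14}=\ell_{24}=\ell_{34}=1$, with no condition on $\left(\frac{d_j}{p_4}\right)$. Then $\mathrm{Cl}_2(\mathrm k)\cong(2,2)$, the narrow $2$-class group is $(2,2,2)$, $\mathrm k^1_+=K$, $\mathrm{Cl}_2(K)$ has rank $\le3$, $t\le2$, and (10) holds for all $L$ with $\mathrm k^1_+\subseteq L\subseteq\mathrm k^2_+$.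

For instance, this covers all $d=4p_1p_2p_3$ with $d_4=-4$, $p_j\equiv3\bmod4$ distinct and $\left(\frac{-p_1}{p_2}\right)=\left(\frac{-p_2}{p_3}\right)=\left(\frac{-p_3}{p_1}\right)=-1$, whatever the $p_j$ are modulo $8$: Lemma 1 supplies the rest. The field with $d=924$ of Section 4 is one of these.

*Proof.* **Step 1: Theorem 1 applies.** Let $n\ge2$ and $\Gamma=\mathrm{Gal}(\mathrm k^n_+/\mathbb Q)$. Under the assumptions, (1) for $i=1,2,3$ is (5). So $\Gamma_2=\mathrm{Gal}(\mathrm k^n_+/K)$ is abelian, generated by $\alpha_1,\alpha_2,\alpha_3$, with $\Gamma_3=\Gamma_2^2$.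

**Step 2: $\mathrm k^1_+=K$.** This cannot be taken from Section 4, where the class group was given. Let $G=\mathrm{Gal}(\mathrm k^n_+/\mathrm k)$. Each $t_i$ moves $\sqrt d$, so $G$ consists of the words of even length in the $t_i$. With $a_i=t_it_4$ we have $t_it_j=a_ia_j^{-1}$ (and $t_it_4=a_i$, $t_4t_i=a_i^{-1}$), so $G=\langle a_1,a_2,a_3\rangle$. Modulo $\Gamma_3$ squares and commutators of elements of $G$ lie in the central group $\Gamma_2/\Gamma_3$ of exponent $2$, and $(xy)^2\equiv x^2y^2[y,x]$. Hence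
$$[t_1,t_3]=(a_1a_3^{-1})^2\equiv a_1^2\,a_3^2\,[a_1,a_3],\qquad[t_1,t_4]=a_1^2 .$$
Relation $e_{13}=e_{14}$ of (7) gives $a_3^2\equiv[a_1,a_3]$. In the same way $e_{12}=e_{24}$ and $e_{23}=e_{34}$ give $a_1^2\equiv[a_2,a_1]$ and $a_2^2\equiv[a_3,a_2]$, always modulo $\Gamma_3$. Since $\alpha_i=a_i^2$, we get $\Gamma_2=\langle a_1^2,a_2^2,a_3^2\rangle\subseteq G_2\Gamma_3=G_2\Gamma_2^2$. As $G_2\subseteq\Gamma_2$, Burnside's theorem gives $G_2=\Gamma_2$. The fixed field of $G_2$ is $\mathrm k^1_+$ and that of $\Gamma_2$ is $K$, so $\mathrm k^1_+=K$.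

**Step 3: the remaining assertions.** The narrow $2$-class group is $\mathrm{Gal}(K/\mathrm k)\cong(2,2,2)$. At least three of the $d_j$ are odd, so a prime $p\equiv3\bmod4$ divides the squarefree odd part of $d$. Then $d$ is not a sum of two squares, $-1$ is not a norm from $\mathrm k$, and $|\mathrm{Cl}_2(\mathrm k)|=8/2=4$ as in Step 1 of Section 4. As a quotient of $(2,2,2)$, $\mathrm{Cl}_2(\mathrm k)$ is $(2,2)$. With $n=2$, $\mathrm{Cl}_2(K)\cong\mathrm{Gal}(\mathrm k^2_+/K)=\Gamma_2$ has rank $\le3$. With $n=3$, $\mathrm{Gal}(\mathrm k^3_+/\mathrm k^1_+)$ is abelian, so $\mathrm k^3_+=\mathrm k^2_+$ and $t\le2$. The proof of (10) used only that $\mathrm k^1_+=K$ is totally complex and $\mathrm k^3_+=\mathrm k^2_+$. $\square$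

## 10. The class of fields described by six Legendre symbols

**Theorem 4.** For a real quadratic field $\mathrm k$ with $d_{\mathrm k}$ not a sum of two squares, the following are equivalent:

(a) $\mathrm{Cl}_2(\mathrm k)\cong(2,2)$ and $\mathrm G/\mathrm G_3\simeq64.150$;

(b) $d_{\mathrm k}=d_1d_2d_3d_4$ with negative prime discriminants $d_j$, $d_1,d_2,d_3\neq-4$, which can be labeled so that
$$\left(\tfrac{d_1}{p_2}\right)=\left(\tfrac{d_2}{p_3}\right)=\left(\tfrac{d_3}{p_1}\right)=-1,\qquad\left(\tfrac{d_1}{p_4}\right)=\left(\tfrac{d_2}{p_4}\right)=\left(\tfrac{d_3}{p_4}\right)=1.$$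

*Proof.* (a)$\Rightarrow$(b) is Section 4. Assume (b). The $p_j$ are distinct since $d_{\mathrm k}$ is a fundamental discriminant.

**Step 1: Theorem 3 applies.** By Lemma 1 for the pairs among $1,2,3$, (2) holds. From $\ell_{4j}=0$ and Lemma 1, $\ell_{j4}=1$ for $j\le3$. So Theorem 3 gives $\mathrm{Cl}_2(\mathrm k)\cong(2,2)$ and $\mathrm k^1_+=K$.

**Step 2: $|\Gamma_2/\Gamma_3|=8$ for $\Gamma=\mathrm{Gal}(\mathrm k^2_+/\mathbb Q)$.** We know that $e_{14},e_{24},e_{34}$ span $V=\Gamma_2/\Gamma_3$; we need linear forms that separate them. The factorizations $d_1\cdot d_3d_4$, $d_2\cdot d_1d_4$, $d_3\cdot d_2d_4$ are $C_4$-splittings. For the first: $\left(\frac{d_1}{p_3}\right)=1$ as $\ell_{31}=0$; $\left(\frac{d_1}{p_4}\right)=1$; and $\left(\frac{d_3d_4}{p_1}\right)=(-1)(-1)=1$ as $\ell_{13}=\ell_{14}=1$. For the second: $\ell_{12}=\ell_{42}=0$ and $\ell_{21}=\ell_{24}=1$. For the third: $\ell_{23}=\ell_{43}=0$ and $\ell_{32}=\ell_{34}=1$.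

Let $D_1\cdot D_2$ be one of them and $E$ the field given by Rédei–Reichardt. Then $EK/K$ is an abelian $2$-extension unramified at finite primes, so $E\subseteq\mathrm k^2_+$. Restriction maps $\Gamma$ onto $\mathrm{Gal}(E/\mathbb Q)\cong D_4$, the dihedral group of order $8$. It maps $\Gamma_2$ onto the commutator subgroup, which is the center $Z\cong\mathbb F_2$, and kills $\Gamma_3$, so it induces a linear form on $V$. The fixed field of $Z=[D_4,D_4]$ is the maximal abelian subextension, $\mathbb Q(\sqrt{D_1},\sqrt{D_2})$, and commutators in $D_4$ are given by the nonzero alternating form on $D_4/Z=\mathbb F_2^2$. For $d_1\cdot d_3d_4$ the images in $D_4/Z$ are $t_1\mapsto(1,0)$, $t_3,t_4\mapsto(0,1)$, $t_2\mapsto0$. So the form takes the values $1,0,0$ on $e_{14},e_{24},e_{34}$. For $d_2\cdot d_1d_4$ we have $t_2\mapsto(1,0)$, $t_1,t_4\mapsto(0,1)$, $t_3\mapsto0$, with values $0,1,0$. For $d_3\cdot d_2d_4$ we have $t_3\mapsto(1,0)$, $t_2,t_4\mapsto(0,1)$, $t_1\mapsto0$, with values $0,0,1$. Hence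 $e_{14},e_{24},e_{34}$ are independent, $|V|=8$ and $|\Gamma/\Gamma_3|=16\cdot8=128$.

**Step 3: one group for all fields in (b).** Let $W$ be the group of class $\le2$ generated by involutions $T_1,\dots,T_4$ with relations $[T_1,T_3]=[T_1,T_4]$, $[T_1,T_2]=[T_2,T_4]$, $[T_2,T_3]=[T_3,T_4]$. Then $|W/W_2|\le16$, and by Lemma 3 $W_2$ is spanned over $\mathbb F_2$ by three commutators, so $|W|\le128$. By (7), $\Gamma/\Gamma_3$ satisfies these relations, so $T_i\mapsto t_i$ is an isomorphism $W\cong\Gamma/\Gamma_3$. By Theorem 3 $\mathrm G_2=\mathrm{Gal}(\mathrm k^2_+/\mathrm k^1_+)=\Gamma_2$, and the argument of Step 2 in Section 4, applied to $\mathrm G$, gives $\mathrm G_3=\Gamma_3$. So $\mathrm G/\mathrm G_3$ corresponds to the subgroup of even words in $W$. Its isomorphism type is the same for all fields satisfying (b).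

**Step 4: the type.** The field with $d=4\cdot7\cdot23\cdot31$ belongs to the class of Section 1, so its type is $64.150$, and it satisfies (b), as checked in Section 4. Hence the type is $64.150$ for all fields in (b). $\square$

## 11. The $2$-class group of $\mathrm k^1_+$

**Theorem 5.** Let $\mathrm k$ be as in Theorem 2 and $N=\mathrm{Gal}(\mathrm k^2_+/\mathrm k^1_+)\cong\mathrm{Cl}_2(\mathrm k^1_+)$.

1. $N$ has rank $3$ and $4$-rank at least $2$; in particular $h_2(\mathrm k^1_+)\ge32$ and $|\mathrm G|\ge256$.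
2. For every prime $\mathfrak P$ of $\mathrm k^1_+$ above $p_4$, the class of $\mathfrak P$ in $\mathrm{Cl}_2(\mathrm k^1_+)$ has order $\le2$. If some such $\mathfrak P$ is inert in some quadratic extension of $\mathrm k^1_+$ unramified at finite primes, then $\mathrm{Cl}_2(\mathrm k^1_+)\cong(2,2^a,2^b)$ with $a,b\ge2$.
3. The bound on the $4$-rank is sharp: for $d_{\mathrm k}=7\cdot23\cdot31\cdot4$ the $4$-rank is exactly $2$.

Put $L=\mathrm k^2_+=\mathrm k^3_+$ and $\Gamma=\mathrm{Gal}(L/\mathbb Q)$, with $t_i$ and $\delta_i$ as in (5). The $4$-rank of $N$ is $\dim_{\mathbb F_2}2N/4N$ in additive notation; it cannot increase when $N$ is replaced by a quotient. We first prove part 1, in seven steps.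

**Step 1: $\dim H^2(\mathrm G,\mathbb F_2)\le4$.** This bounds the number of relators of $\mathrm G$. The field $L$ is totally complex with odd class number. Let $C_L$ be its idele class group, $E_L,E_{\mathrm k}$ the unit groups, and $U_L=\prod_{w\nmid\infty}\mathcal O_w^\times\times\prod_{w\mid\infty}L_w^\times$. By Tate's theorem,
$$H_2(\mathrm G,\mathbb Z)=\hat H^{-3}(\mathrm G,\mathbb Z)\cong\hat H^{-1}(\mathrm G,C_L).$$
The quotient of $C_L$ by $U_L/E_L$ is $\mathrm{Cl}(L)$, of odd order, so it has no cohomology for the $2$-group $\mathrm G$, and $\hat H^{-1}(\mathrm G,C_L)=\hat H^{-1}(\mathrm G,U_L/E_L)$. By Shapiro's lemma $\hat H^q(\mathrm G,U_L)$ is the product of local contributions. Local units at unramified finite primes contribute nothing, and each of the two real places $v$ of $\mathrm k$ contributes $\hat H^q(\mathbb Z/2,\mathbb C^\times)$. This is $0$ for $q=-1$, by Hilbert 90 and periodicity, and $\mathbb R^\times/\mathbb R_{>0}\cong\{\pm1\}$ for $q=0$. The exact sequence $1\to E_L\to U_L\to U_L/E_L\to1$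 therefore gives
$$H_2(\mathrm G,\mathbb Z)\cong\ker\Bigl(E_{\mathrm k}/N_{L/\mathrm k}E_L\to\bigoplus_{v\mid\infty}\{\pm1\}\Bigr)=E_{\mathrm k}^+/N_{L/\mathrm k}E_L,$$
where $E_{\mathrm k}^+$ is the group of totally positive units. It is torsion-free of rank $1$, so $H_2(\mathrm G,\mathbb Z)$ is cyclic. By universal coefficients,
$$\dim H^2(\mathrm G,\mathbb F_2)=\dim\mathrm{Ext}(\mathrm G/\mathrm G_2,\mathbb F_2)+\dim\mathrm{Hom}(H_2(\mathrm G,\mathbb Z),\mathbb F_2)\le3+1.$$

**Step 2: a free group over $\mathrm G$.** We set up a presentation compatible with the involutions. Let $\hat\Gamma=\langle T_1,\dots,T_4\mid T_i^2\rangle$, let $\mathcal F$ be its subgroup of even words and $A_i=T_iT_4$ for $i\le3$. Then $\mathcal F$ is free on $A_1,A_2,A_3$ and $\hat\Gamma=\mathcal F\rtimes\langle T_4\rangle$, with $T_4$ inverting the $A_i$. Indeed, let a group $\langle\tau\rangle$ of order $2$ act on a free group on $B_1,B_2,B_3$ by $B_i\mapsto B_i^{-1}$. In the semidirect product $(B_i\tau)^2=B_iB_i^{-1}=1$,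 so $T_4\mapsto\tau$, $T_i\mapsto B_i\tau$ defines a homomorphism from $\hat\Gamma$. Its inverse is $B_i\mapsto T_iT_4$, $\tau\mapsto T_4$, which is well defined since $T_4(T_iT_4)T_4=(T_iT_4)^{-1}$. It carries the free group onto $\mathcal F$.

Let $\pi:\hat\Gamma\to\Gamma$, $T_i\mapsto t_i$. Each $t_i$ is nontrivial on $\mathrm k$, so $R=\ker\pi\subseteq\mathcal F$ is the kernel of $\mathcal F\to\mathrm G$, which is onto. Put
$$\mathcal E=\mathcal F^2,\qquad\mathcal D=\mathcal E^2[\mathcal E,\mathcal F].$$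
In $\mathcal F/\mathcal D$ the subgroup $\mathcal E/\mathcal D$ is central of exponent $2$, and $(xy)^2\equiv x^2y^2[y,x]$. So $\mathcal E/\mathcal D$ is spanned over $\mathbb F_2$ by $A_i^2$ and $[A_i,A_j]$, $i<j$. These six elements are a basis. To see independence, take $\mathbb F_2^6$ with basis $m_{ij}$ ($i\le j$) and the group $\mathbb F_2^6\times\mathbb F_2^3$ with product $(m,x)(m',x')=(m+m'+\sum_{i\le j}x_ix_j'm_{ij},\,x+x')$. Sending $A_i$ to $(0,\varepsilon_i)$, where $\varepsilon_1,\varepsilon_2,\varepsilon_3$ is the standard basis of $\mathbb F_2^3$, gives $A_i^2\mapsto m_{ii}$ and $[A_i,A_j]\mapsto m_{ij}$ for $i<j$. Since $\mathcal E$ goes to the central subgroup $\mathbb F_2^6$, $\mathcal D$ goes to $1$.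

Conjugation by $T_4$ sends $A_i^2$ to $A_i^{-2}\equiv A_i^2$ and $[A_i,A_j]$ to $[A_i^{-1},A_j^{-1}]\equiv[A_i,A_j]$, so it is trivial on $\mathcal E/\mathcal D$. The group $\mathcal D$ is characteristic in $\mathcal F$, hence normal in $\hat\Gamma$, and $[\mathcal E,\hat\Gamma]\subseteq\mathcal D$. Finally $\hat\Gamma_2=\mathcal E$: $T_4$ acts trivially on $\mathcal F/\mathcal E\cong\mathbb F_2^3$, so $\hat\Gamma/\mathcal E$ is abelian of order $16$, and $\hat\Gamma/\hat\Gamma_2$ has order at most $16$.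

**Step 3: three relators modulo $\mathcal D$, and a fourth inside $\mathcal D$.** We show that $R$ is generated, as far as finite $2$-groups can see, by the three known relators and one unknown one. First, $\mathrm G/\mathrm G_2\cong(2,2,2)$, so $\mathrm G^2=\mathrm G_2$ and $\mathcal F/R\mathcal E\cong\mathrm G/\mathrm G_2$ has order $8=|\mathcal F/\mathcal E|$. Hence $R\subseteq\mathcal E$. Choose $\Delta_i\in\hat\Gamma_2$ with $\pi(\Delta_i)=\delta_i$ and put
$$\rho_1=[T_1,A_3\Delta_1],\qquad\rho_2=[T_2,A_1\Delta_2],\qquad\rho_3=[T_3,A_2\Delta_3].$$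
By (5) they lie in $R$. Since $[\mathcal E,\hat\Gamma]\subseteq\mathcal D$, modulo $\mathcal D$
$$\rho_1\equiv[T_1,T_3T_4]\equiv[T_1,T_4][T_1,T_3]\equiv A_1^2\cdot(A_1A_3^{-1})^2\equiv A_1^2\cdot A_1^2A_3^2[A_1,A_3]\equiv A_3^2[A_1,A_3],$$
and likewise $\rho_2\equiv A_1^2[A_2,A_1]$ and $\rho_3\equiv A_2^2[A_3,A_2]$. So $\rho_1,\rho_2,\rho_3$ are independent modulo $\mathcal D$. The image of $\mathcal E$ in $\mathrm G$ is $\mathrm G_2$, that of $\mathcal D$ is $\mathrm G_2^2\mathrm G_3=\mathrm G_3$ (recall that $\mathrm G_2/\mathrm G_3=\Gamma_2/\Gamma_3$ has exponent $2$), so $\mathcal E/R\mathcal D\cong\mathrm G_2/\mathrm G_3$ has order $8$. Therefore $|R\mathcal D/\mathcal D|=64/8=8$, and $R\mathcal D/\mathcal D$ is spanned by $\rho_1,\rho_2,\rho_3$.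

The five-term sequence for $1\to R\to\mathcal F\to\mathrm G\to1$ with coefficients $\mathbb F_2$ is
$$0\to H^1(\mathrm G)\to H^1(\mathcal F)\to\mathrm{Hom}(R,\mathbb F_2)^{\mathcal F}\to H^2(\mathrm G)\to H^2(\mathcal F)=0 .$$
The first map is an isomorphism because both spaces have dimension $3$. So $\dim R/R^2[R,\mathcal F]=\dim H^2(\mathrm G,\mathbb F_2)\le4$. As $R^2[R,\mathcal F]\subseteq\mathcal D$, the map $R/R^2[R,\mathcal F]\to R\mathcal D/\mathcal D$ is defined. It is onto a space of dimension $3$, so its kernel $(R\cap\mathcal D)/R^2[R,\mathcal F]$ has dimension at most $1$. Choose $\rho_4\in R\cap\mathcal D$ spanning it. Then $\rho_1,\dots,\rho_4$ generate $R$ modulo $R^2[R,\mathcal F]$.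

Let $S$ be the normal closure of $\rho_1,\dots,\rho_4$ in $\mathcal F$ and $\theta$ a homomorphism from $\mathcal F$ onto a finite $2$-group $Y$. The group $X=\theta(R)/\theta(S)$ is normal in $Y/\theta(S)$ and satisfies $X=X^2[X,Y/\theta(S)]$. For a nontrivial normal subgroup of a finite $2$-group the right side is a proper subgroup, so $X=1$:
$$\theta(R)=\theta(S). \tag{11}$$

**Step 4: a crystallographic group.** We now build a finite quotient of $\mathcal F$ in which $\rho_1,\rho_2,\rho_3$ die. The model is the affine group of Section 5, where (5) holds with $\delta_i=1$. Let $P_0=\langle a_1,a_2,a_3\rangle$ with $a_i(x)=s_ix+\frac12e_i$ and write $\mathbb Z^3$ for the integral translations. We have $a_i^2=e_i$. Further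
$$a_1a_3(x)=s_1s_3x-\tfrac12e_3+\tfrac12e_1,\qquad a_3a_1(x)=s_3s_1x+\tfrac12e_1+\tfrac12e_3,$$
so $a_1a_3=(\text{translation by }-e_3)\,a_3a_1$ and
$$[a_1,a_3]=(a_3a_1)^{-1}(\text{translation by }-e_3)(a_3a_1)=s_3s_1(-e_3)=e_3 .$$
By the symmetry $1\to3\to2\to1$ we get $[a_3,a_2]=e_2$ and $[a_2,a_1]=e_1$. So $P_0/\mathbb Z^3$ is elementary abelian of order $\le8$, and taking linear parts maps it onto $\langle s_1,s_2,s_3\rangle$ of order $8$. Hence $1\to\mathbb Z^3\to P_0\to\mathbb F_2^3\to1$ is exact, and $a_i$ acts on $\mathbb Z^3$ by $s_i$. Put $\bar P_0=P_0/4\mathbb Z^3$ and $M=(\mathbb Z/4)^3$. On $2M$ all $s_i$ and $-1$ act trivially.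

**Step 5: a twist with free parameters.** The unknown $\Delta_i$ must be compensated, so we change the commutators by elements of $2M$. For $m_{13},m_{21},m_{32}\in2M$ let $U=2M\times\mathbb F_2^3$ with
$$(m,x)(m',x')=(m+m'+x_1x_3'm_{13}+x_2x_1'm_{21}+x_3x_2'm_{32},\;x+x')$$
and $b_i=(0,\varepsilon_i)$. The added term is bilinear, so this is a group in which $2M$ is central. Then $b_i^2=1$, $[b_1,b_3]=m_{13}$, $[b_2,b_1]=m_{21}$, $[b_3,b_2]=m_{32}$; for example $b_1b_3=(m_{13},\varepsilon_1+\varepsilon_3)$ and $b_3b_1=(0,\varepsilon_1+\varepsilon_3)$. Let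
$$P=\bigl(\bar P_0\times_{\mathbb F_2^3}U\bigr)\big/\{(m,-m):m\in2M\},$$
a quotient by a central subgroup. The group $M$ embeds by $m\mapsto(m,0)$, and $P/M\cong\mathbb F_2^3$. The elements $\bar A_i=(a_i,b_i)$ satisfy $\bar A_i^2=e_i$, so they generate $P$; they act on $M$ by $s_i$, and
$$[\bar A_1,\bar A_3]=e_3+m_{13},\qquad[\bar A_2,\bar A_1]=e_1+m_{21},\qquad[\bar A_3,\bar A_2]=e_2+m_{32}. \tag{12}$$
Conjugation by $x\mapsto-x$ sends $a_i$ to $x\mapsto s_ix-\frac12e_i$, which is $a_i^{-1}$, and acts as $-1$ on translations. Together with the identity on $U$ it acts on the fiber product, since both are trivial on $\mathbb F_2^3$. It preserves $\{(m,-m)\}$, since $2M$ has exponent $2$. So it induces an involution $\tau$ of $P$ with $\bar A_i^\tau=(a_i^{-1},b_i)=(a_i^{-1},b_i^{-1})=\bar A_i^{-1}$, and $\tau=-1$ on $M$. Hence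
$$\theta:\hat\Gamma\to P\rtimes\langle\tau\rangle,\qquad T_4\mapsto\tau,\quad T_i\mapsto\bar A_i\tau$$
is well defined, because $(\bar A_i\tau)^2=1$. We have $\theta(A_i)=\bar A_i$, $\theta(\mathcal F)=P$, and $\theta(\hat\Gamma_2)=\theta(\mathcal E)=M$, because $P/M$ is elementary and $\bar A_i^2=e_i$.

**Step 6: killing $\rho_1,\rho_2,\rho_3$.** We choose the parameters. Modulo $2M$ nothing depends on them: $P/2M=\bar P_0/2M$ with $\bar A_i$ corresponding to $a_i$. So $\theta(\Delta_i)\bmod2M$ is independent of the $m$'s. Each $1+s_i$ is diagonal with entries $2,2,0$ in some order, so $(1+s_i)\theta(\Delta_i)$ lies in $2M$, and it depends only on $\theta(\Delta_i)$ modulo $2M$. So it is independent of the $m$'s as well.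

The element $\theta(T_1)=\bar A_1\tau$ acts on $M$ as $-s_1$, so, since $[x,y]=(y^{-1})^xy$, the image of $[T_1,\Delta_1]$ is $s_1\theta(\Delta_1)+\theta(\Delta_1)$. Further $\rho_1=[T_1,\Delta_1]\,[T_1,T_3T_4]^{\Delta_1}$ and $[T_1,T_3T_4]=[T_1,T_4]\,[T_1,T_3]^{T_4}$; the images of all these commutators lie in the abelian group $M$, so conjugation by $\theta(\Delta_1)\in M$ does nothing. Finally $[T_1,T_4]=A_1^2$ and
$$[T_1,T_3]=A_1A_3^{-1}A_1A_3^{-1}=A_1^2\,[A_1,A_3]\,A_3^{-2}.$$
With (12), and with $T_4$ acting as $-1$, we get additively in $M$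
$$\theta(\rho_1)=(1+s_1)\theta(\Delta_1)+e_1-\bigl(e_1+(e_3+m_{13})-e_3\bigr)=(1+s_1)\theta(\Delta_1)-m_{13}.$$
In the same way
$$\theta(\rho_2)=(1+s_2)\theta(\Delta_2)+e_2-\bigl(e_2+(e_1+m_{21})-e_1\bigr)=(1+s_2)\theta(\Delta_2)-m_{21},$$
$$\theta(\rho_3)=(1+s_3)\theta(\Delta_3)+e_3-\bigl(e_3+(e_2+m_{32})-e_2\bigr)=(1+s_3)\theta(\Delta_3)-m_{32}.$$
Choose $m_{13}=(1+s_1)\theta(\Delta_1)$, $m_{21}=(1+s_2)\theta(\Delta_2)$, $m_{32}=(1+s_3)\theta(\Delta_3)$. Then $\theta(\rho_1)=\theta(\rho_2)=\theta(\rho_3)=1$.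

**Step 7: reading off the $4$-rank.** The fourth relator can do little damage: $w=\theta(\rho_4)\in\theta(\mathcal D)\subseteq2M+[M,P]=2M$, since $(s-1)M\subseteq2M$ for $s\in\langle s_1,s_2,s_3\rangle$. So $w$ is central in $P$ with $2w=0$, and by (11) $\theta(R)=\langle w\rangle$. Hence $\mathrm G=\mathcal F/R$ maps onto $P/\langle w\rangle$. By (12), $P'\subseteq M$ contains elements congruent to $e_1,e_2,e_3$ modulo $2M$, so $P'+2M=M$ and $P'=M$. Thus $N=\mathrm G_2$ maps onto $M/\langle w\rangle=(\mathbb Z/4)^3/\langle w\rangle$ with $w\in2M$. This group has order $\ge32$, and its $4$-rank is $\dim 2M/\langle w\rangle\ge2$. So $N$ has $4$-rank $\ge2$, $h_2(\mathrm k^1_+)=|N|\ge32$ and $|\mathrm G|=8|N|\ge256$. The rank of $N$ is $3$, since $N/\Phi(N)=\Gamma_2/\Gamma_3$ has order $8$ by Theorem 1. Part 1 is proved.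

**Proof of part 2.** The group $\Gamma$ permutes the primes of $L$ above $p_4$ transitively, and neither the order of the class nor the inertness assumption changes under conjugation. So we may assume that $P_4\mid\mathfrak P$. Let $\varphi\in N$ be the Frobenius of $P_4$ over $\mathrm k^1_+$; under the Artin isomorphism it corresponds to the class of $\mathfrak P$. It lies in the decomposition group $D(P_4)\subseteq\Gamma$, in which $t_4$ is central, so $\varphi^{t_4}=\varphi$. But $t_4$ inverts $N$ by Theorem 1. So $\varphi=\varphi^{-1}$ and $\varphi^2=1$.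

Let $\mathfrak P$ be inert in a quadratic extension of $\mathrm k^1_+$ unramified at finite primes. This extension lies in $L$ and is fixed by a subgroup of index $2$ in $N$, which contains $N^2$ but not $\varphi$. So $\varphi\notin N^2$. In a decomposition of $N$ into cyclic factors some coordinate of $\varphi$ is then a generator of its factor. It is killed by $2$, so that factor is $\mathbb Z/2$, and the $4$-rank is $\le2$. With part 1, $N\cong(2,2^a,2^b)$ with $a,b\ge2$.

**Proof of part 3.** By part 2 it suffices to exhibit inertness. Let $d=4\cdot7\cdot23\cdot31$, so $p_4=2$, and let $\mathfrak P\mid2$ be a prime of $\mathrm k^1_+=\mathbb Q(\sqrt{-7},\sqrt{-31},\sqrt{-23},i)$. Since $-7,-23,-31\equiv1\bmod8$ are squares in $\mathbb Q_2$, the completion is $\mathbb Q_2(i)$. In it $\sqrt7=\pm i\sqrt{-7}$ is a unit, so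
$$u_2=9+4\sqrt7=9(1+4x)\quad\text{with }x=\tfrac{\sqrt7}{9}\text{ a unit.}$$
Suppose that $w^2=1+4x$, and let $v$ be the valuation with $v(1+i)=1$, so that $v(2)=2$. Then $(w-1)(w+1)=4x$ has valuation $4$. If $v(w-1)<2$, then $v(w+1)=v(w-1+2)=v(w-1)$ and the sum is less than $4$, a contradiction. So $w=1+2y$ with $y$ integral, and $4y(1+y)=4x$, that is, $y^2+y=x$. But the residue field is $\mathbb F_2$, so $y^2+y$ is not a unit, a contradiction. Hence $u_2$ is not a square in $\mathbb Q_2(i)$. Since $\mathrm L_2=\mathrm k^1_+(\sqrt{u_2})$ is unramified over $\mathrm k^1_+$ at finite primes, $\mathfrak P$ is inert in $\mathrm L_2$. By part 2 the $4$-rank is exactly $2$. $\square$
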